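# The central limit theorem for $\sin(e^{ck^\alpha}x)$: blocks, near-coincidences, and integer points near a transcendental curve

Throughout, $C$ denotes a positive constant that may change from line to line. It never depends on the large parameter ($N$ or $K$) of the section.

## 1. Sine sums, martingale arrays, tame sets, divided differences

**Definition (CLT for a sequence of frequencies).** Let $(n_k)_{k\ge1}$ be positive reals, and let $x$ be uniformly distributed on $(0,2\pi)$, that is, use the measure $dx/2\pi$. We say that $\sin n_kx$ satisfies the CLT if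
$$N^{-1/2}\sum_{k=1}^N\sin(n_kx)\overset{d}{\longrightarrow}N(0,\tfrac12)\qquad(N\to\infty).\tag{1}$$
Here $\frac12=\frac1{2\pi}\int_0^{2\pi}\sin^2x\,dx$.

*Example.* For $n_k=k$ the variance of $\sum_{k\le N}\sin kx$ is exactly $N/2$. Yet
$$\sum_{k=1}^N\sin kx=\frac{\cos(x/2)-\cos((N+\frac12)x)}{2\sin(x/2)}$$
is at most $1/|\sin(x/2)|$ in modulus, so after division by $\sqrt N$ it tends to $0$ for every $x\in(0,2\pi)$. The CLT fails although the variance is right.

**Definition (near-coincidence count).** For a finite set $A$ of indices put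
$$T(A)=\#\{(k_1,k_2,k_3,k_4)\in A^4:\ |n_{k_1}+n_{k_4}-n_{k_2}-n_{k_3}|\le1\}.\tag{2}$$
Quadruples with $\{k_1,k_4\}=\{k_2,k_3\}$ as multisets always count; there are at most $2|A|^2$ of them. The others are the near-coincidences.

*Example.* For $n_k=2^k$ and $A=\{1,2,3\}$ the six sums $n_a+n_b$ with $a\le b$ are $4,6,10,8,12,16$. They are distinct and even, so only the trivial quadruples count, and $T(A)=3\cdot1^2+3\cdot2^2=15$. For $n_k=k$ and $A=\{1,\dots,m\}$ the $m^2$ pairs have at most $2m$ different sums, so Cauchy–Schwarz gives $T(A)\ge m^4/(2m)=m^3/2$.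

**Definition (martingale difference array).** For each $N$ let $\mathcal F_0\subset\mathcal F_1\subset\dots\subset\mathcal F_J$ be $\sigma$-fields and let $X_j$ be square integrable, $\mathcal F_j$-measurable, with $E(X_j\mid\mathcal F_{j-1})=0$. Everything may depend on $N$.

**Fact (F3)** (martingale CLT for arrays; Billingsley, *Probability and Measure*, Thm 35.12). If $N^{-1}\sum_jE(X_j^2\mid\mathcal F_{j-1})\to s^2$ in probability with a constant $s^2>0$, and $N^{-1}\sum_jE(X_j^2;|X_j|>\delta\sqrt N)\to0$ for every $\delta>0$ (the Lindeberg condition), then $N^{-1/2}\sum_jX_j\overset d\to N(0,s^2)$.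

*Example.* Let $\mathcal F_j$ be generated by the $2^j$ equal subintervals of $(0,2\pi)$, and let $r_j=+1$ on the left half and $-1$ on the right half of each atom of $\mathcal F_{j-1}$. Then $E(r_j\mid\mathcal F_{j-1})=0$ and $r_j^2=1$, so $N^{-1/2}\sum_{j\le N}r_j\overset d\to N(0,1)$. Our filtrations will be of this dyadic kind, with meshes adapted to the frequencies.

**Definition (o-minimal, polynomially bounded).** An expansion of the real field is a family of "definable" subsets of the spaces $\mathbb R^n$ that contains the semialgebraic sets and is closed under Boolean operations, products and coordinate projections. Consequently every set given by a first-order formula over definable data, with quantifiers over $\mathbb R$, is definable. A function is definable if its graph is. The structure is o-minimal if every definable subset of $\mathbb R$ is a finite union of points and intervals. It is polynomially bounded if every definable $g:(a,\infty)\to\mathbb R$ satisfies $|g(t)|\le t^M$ for some $M$ and all large $t$.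

We use $\mathbb R_{an}^{\mathbb R}$: the real field with all restricted analytic functions (functions analytic near a compact box, restricted to that box) and all powers $t\mapsto t^r$ ($t>0$, $r\in\mathbb R$). From now on, "definable" means definable in $\mathbb R_{an}^{\mathbb R}$ with parameters.

**Fact (F1)** (C. Miller, *Expansions of the real field with power functions*, Ann. Pure Appl. Logic 68 (1994)). $\mathbb R_{an}^{\mathbb R}$ is o-minimal and polynomially bounded.

**Fact (F2)** (uniform finiteness; van den Dries, *Tame Topology and O-minimal Structures*). If $Z_t\subset\mathbb R$ are the fibres of a definable family, the number of connected components of $Z_t$ is bounded independently of $t$. Derivatives of definable families of functions are definable.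

*Example.* $u\mapsto e^{-u}$ on $[0,1]$ is definable; so is $t\mapsto t^{\sqrt2}e^{-1/t}$ on $[1,\infty)$, because $1/t\in(0,1]$. The function $e^t$ on $\mathbb R$ is not definable, since it outgrows all powers. The sets $Z_t=\{x\in[0,1]:e^{-x}=t\,x^{\sqrt2}\}$ form a definable family; each has at most one point, as one side decreases and, for $t>0$, the other increases (for $t\le0$ the set is empty).

**Definition (divided differences).** For distinct reals $x_1,x_2,\dots$ put $g[x_1]=g(x_1)$ and $g[x_1,\dots,x_\nu]=\frac{g[x_2,\dots,x_\nu]-g[x_1,\dots,x_{\nu-1}]}{x_\nu-x_1}$.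

*Example.* For $g(x)=x^2$: $g[x_1,x_2]=x_1+x_2$ and $g[x_1,x_2,x_3]=1$.

Two textbook facts: $g[x_1,\dots,x_\nu]=g^{(\nu-1)}(\xi)/(\nu-1)!$ for some $\xi$ between the smallest and largest node, if $g$ is smooth; and Newton's formula $g(x_\nu)=\sum_{\kappa\le\nu}g[x_1,\dots,x_\kappa]\prod_{\iota<\kappa}(x_\nu-x_\iota)$. The latter writes the matrix $(g_s(x_\nu))_{\nu,s}$ as a lower triangular matrix with diagonal entries $\prod_{\iota<\nu}(x_\nu-x_\iota)$ times the matrix $(g_s[x_1,\dots,x_\nu])_{\nu,s}$. Hence for $\mu$ functions and $\mu$ nodes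
$$\det\big(g_s(x_\nu)\big)=\prod_{\nu<\nu'}(x_{\nu'}-x_\nu)\cdot\det\big(g_s[x_1,\dots,x_\nu]\big).\tag{3}$$

**Definition (Puiseux expansion at infinity).** A branch $y\not\equiv0$ of an algebraic function, continued on the universal cover of $\{|x|>R_0\}$ with $R_0$ large, has the form $y=\kappa x^\rho(1+\psi(x))$, where $\kappa\ne0$, $\rho\in\frac1m\mathbb Z$, and $\psi$ is a convergent power series in $x^{-1/m}$ without constant term.

*Example.* $y^2=x^3+1$ gives $y=\pm x^{3/2}(1+x^{-3})^{1/2}$, so $\rho=\frac32$, $m=2$.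

**Definition (convergence in $D[0,1]$).** $D[0,1]$ is the space of right-continuous functions with left limits (here complex valued). We use the standard criterion: if $W_N(0)=0$, the finite-dimensional laws of $W_N$ converge to those of a process $W$, and for every $\lambda>0$
$$\lim_{\delta\to0}\limsup_{N\to\infty}P\Big(\sup_{|t-t'|\le\delta}|W_N(t)-W_N(t')|>\lambda\Big)=0,$$
then $(W_N)$ is tight with continuous limit points and $W_N\overset d\to W$.

*Example.* With $r_k$ as above, $N^{-1/2}\sum_{k\le tN}r_k$ converges to standard Brownian motion (Donsker's theorem).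

## 2. The problem for $n_k=e^{k^\alpha}$ and the statements to be proved

Kaufman's result, in this same setting, is that for every $\alpha>0$ and Lebesgue-almost every $c>0$ the CLT (1) holds for $n_k=e^{ck^\alpha}$. This leaves each individual $c$ undecided, in particular $c=1$. The problem, stated as open in Marko Raseta, "On the strong approximations of partial sums of f(nkx)", arXiv:1509.08138 (2015), is whether $\sin n_kx$ satisfies the CLT with $n_k=e^{k^\alpha}$ for all $\alpha>0$. The answer is yes, and the proof works for every $c>0$. Fix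
$$\alpha>0,\quad c>0,\quad f(t)=e^{ct^\alpha},\quad n_k=f(k).$$

**Theorem 1.** Let $I$ be a bounded interval with normalized Lebesgue measure. Let $w_k=w_k^{(N)}\in[-1,1]$ and $\theta_k=\theta_k^{(N)}\in\mathbb R$ with $N^{-1}\sum_{k\le N}w_k^2\to v$. Then $N^{-1/2}\sum_{k\le N}w_k\cos(n_kx-\theta_k)\overset d\to N(0,v/2)$.

The question is the case $I=(0,2\pi)$, $c=1$, $w_k=1$, $\theta_k=\pi/2$, $v=1$.

**Theorem 2 (functional version).** For all $c,\alpha>0$ and every absolutely continuous probability measure on $\mathbb R$, $W_N(t)=N^{-1/2}\sum_{k\le tN}e^{in_kx}$, $0\le t\le1$, converges in distribution in $D[0,1]$ to a complex Brownian motion whose real and imaginary parts are independent with variance $t/2$ at time $t$.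

**Proposition 3 (near-coincidences).** Let $0<\alpha<1$, $0<\varepsilon<\alpha$. There is $C$ such that for all integers $K\ge1$ the number of integer quadruples $(k_1,k_2,k_3,k_4)\in(K,4K]^4$ with $\max k_i-\min k_i\le K^{1-\alpha+\varepsilon}$, $\{k_1,k_4\}\ne\{k_2,k_3\}$ (as multisets) and $|n_{k_1}+n_{k_4}-n_{k_2}-n_{k_3}|\le1$ is at most $CK^{2-2\alpha+6\varepsilon}$.

A hand check of the constant $\frac12$ for $n_k=e^k$ on $(0,2\pi)$: since $|E\cos\lambda x|=\frac{|\sin2\pi\lambda|}{2\pi\lambda}\le\frac1{2\pi\lambda}$, we get $E\sin^2(n_kx)=\frac12+O(1/n_k)$. For $a>b$, $|E\sin(n_ax)\sin(n_bx)|\le\frac1{2\pi(n_a-n_b)}\le C/n_a$, and $\sum_aa/n_a<\infty$. So the variance of the sum is $N/2+O(1)$. The example $n_k=k$ shows that this alone proves nothing; we need information about the law.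

## 3. From the CLT to a count: smoothing, long blocks, martingale differences

**Step 1 (moment bounds).** *Purpose: bound second and fourth moments over $I$ by counts.* Let $x_I$ be the center of $I$, $b=\min(\frac12,\pi/|I|)$ and $\Lambda(x)=\big(\frac{\sin b(x-x_I)}{b(x-x_I)}\big)^2$. On $I$ we have $|b(x-x_I)|\le\pi/2$, so $\Lambda\ge(2/\pi)^2$. The Fourier transform of $\Lambda$ has bounded modulus (a multiple of a triangle function) and is supported in $[-2b,2b]\subset[-1,1]$. Write $E$ for expectation with respect to uniform measure on $I$. For complex $|z_k|\le1$ and finite $A$,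
$$E\Big|\sum_{k\in A}z_ke^{in_kx}\Big|^4\le\frac{\pi^2}{4|I|}\int\Lambda(x)\Big|\sum_{k\in A}z_ke^{in_kx}\Big|^4dx .$$
Expanding, the integral is a sum over $(k_1,k_2,k_3,k_4)\in A^4$ of terms bounded by $|\hat\Lambda(n_{k_1}+n_{k_4}-n_{k_2}-n_{k_3})|$, which vanish unless the quadruple is counted in $T(A)$. So
$$E\Big|\sum_{k\in A}z_ke^{in_kx}\Big|^4\le C\,T(A),\qquad E\Big|\sum_{k\in A}z_ke^{in_kx}\Big|^2\le C|A|.\tag{4}$$
For the second bound, the same argument gives at most $C\,\#\{(k,k')\in A^2:|n_k-n_{k'}|\le1\}$. The gaps $n_{k+1}-n_k=n_k(e^{c((k+1)^\alpha-k^\alpha)}-1)$ tend to infinity; let them exceed $1$ for $k\ge k_0$. Then each $k$ has at most $k_0+3$ partners $k'$.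

**Step 2 (blocks).** *Purpose: cut $\{1,\dots,N\}$ into long blocks whose frequency ranges are far apart.* If $\alpha<1$, fix $\varepsilon\in(0,\alpha)$ and let
$$\ell=\lfloor N^{1-\alpha+\varepsilon}\rfloor,\quad g=\lfloor N^{1-\alpha+\varepsilon/2}\rfloor,\quad\epsilon_1=\varepsilon/4 .$$
If $\alpha\ge1$, let $\ell=\lfloor N^{1/4}\rfloor$, $g=\lfloor N^{1/8}\rfloor$, $\epsilon_1=\frac1{16}$. Put $Q=\exp(N^{\epsilon_1})$. For large $N$ and all $k\le N$ we have $n_{k+g}/n_k\ge Q$. Indeed $(k+g)^\alpha-k^\alpha\ge\alpha g(2N)^{\alpha-1}$ for $\alpha<1$, of order at least $N^{\varepsilon/2}$; and $(k+g)^\alpha-k^\alpha\ge g^\alpha\ge g$ for $\alpha\ge1$. Now let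
$$M_0=\lceil N/(\log N)^3\rceil,\quad M_j=M_0+(j-1)(\ell+g)\ (j\ge1),\quad B_j=(M_j,M_j+\ell],\quad1\le j\le J=\Big\lfloor\frac{N-M_0}{\ell+g}\Big\rfloor,$$
and $R=\{1,\dots,N\}\setminus\bigcup_jB_j$. Then $|R|\le M_0+Jg+\ell+g\le CN/(\log N)^3$, since $Jg\le Ng/\ell$ and both $g/\ell$ and $\ell/N$ are at most negative powers of $N$ up to constants. Put $Y_j=\sum_{k\in B_j}w_k\cos(n_kx-\theta_k)$. By (4) with $z_k=w_ke^{-i\theta_k}$,
$$\sum_{k\in R}w_k\cos(n_kx-\theta_k)=o(\sqrt N)\ \text{ in }L^2,\qquad EY_j^4\le C\,T(B_j).$$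

**Lemma 4 (reduction to counting).** If, for this choice of blocks,
$$N^{-2}\sum_{j\le J}T(B_j)\to0,\tag{5}$$
then the conclusion of Theorem 1 holds.

*Proof.* All statements are for large $N$.

**Step 3 (filtration).** *Purpose: resolve block $j$ but average out block $j+1$.* Let $U_j=n_{M_j+\ell}$ be the top frequency of $B_j$ and $\rho_j=Q^{-1/2}U_j^{-1}$. Let $\mathcal F_j$ ($j\ge1$) be generated by the partition of $I$ into $2^{e_j}$ equal intervals, with $e_j$ minimal such that $|I|2^{-e_j}\le\rho_j$. As $\rho_j<|I|$ for large $N$, the mesh exceeds $\rho_j/2$. Since $U_j$ increases, $e_j$ is nondecreasing and the $\mathcal F_j$ increase. Let $\mathcal F_0$ be trivial.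

**Step 4 ($Y_j$ is almost $\mathcal F_j$-measurable).** *Purpose: replace $Y_j$ by its conditional expectation.* Since $|Y_j'|\le\ell U_j$, on an atom of length at most $\rho_j$ the function varies by at most $\ell U_j\rho_j$, so
$$|Y_j-E(Y_j\mid\mathcal F_j)|\le\ell Q^{-1/2}\le N^{-10}.$$

**Step 5 (conditional mean and variance given $\mathcal F_{j-1}$).** *Purpose: show that the past sees $Y_j$ as centered with deterministic variance.* Let $\lambda$ be $n_a$, or $n_a+n_b$ with $a\ge b$, or $n_a-n_b$ with $a>b$, where $a,b\in B_j$. From $e^u-1\ge u$,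
$$n_a-n_b\ge n_b\,c\big((b+1)^\alpha-b^\alpha\big)\ge c''n_b/N$$
with a constant $c''\in(0,1]$ (use $(b+1)^\alpha-b^\alpha\ge\alpha N^{\alpha-1}$ if $\alpha<1$, and $\ge1$ if $\alpha\ge1$). So always $\lambda\ge c''N^{-1}n_{M_j+1}$. For $j\ge2$, $M_j+1>M_{j-1}+\ell+g$, hence $\lambda\ge c''N^{-1}QU_{j-1}$.

The average of $e^{i\lambda x}$ over an interval of length $L$ is at most $\frac2{\lambda L}$ in modulus. Over an atom of $\mathcal F_{j-1}$ it is at most $\frac4{\lambda\rho_{j-1}}\le CNQ^{-1/2}$ if $j\ge2$, and at most $CN/n_{M_0}$ if $j=1$. Both are $\le N^{-20}$. Expand $Y_j^2$ by $2\cos A\cos B=\cos(A-B)+\cos(A+B)$: the terms with zero frequency give $\frac12\sum_{k\in B_j}w_k^2$, and at most $2\ell^2\le2N^2$ oscillating terms remain. So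
$$|E(Y_j\mid\mathcal F_{j-1})|\le N^{-10},\qquad\Big|E(Y_j^2\mid\mathcal F_{j-1})-\tfrac12\sum_{k\in B_j}w_k^2\Big|\le N^{-10}.$$

**Step 6 (martingale CLT).** *Purpose: apply (F3).* Put $X_j=E(Y_j\mid\mathcal F_j)-E(Y_j\mid\mathcal F_{j-1})$. These are martingale differences with $|X_j-Y_j|\le2N^{-10}$. As $|Y_j|\le\ell\le N$, $|X_j^2-Y_j^2|=O(N^{-9})$, so $E(X_j^2\mid\mathcal F_{j-1})=\frac12\sum_{B_j}w_k^2+O(N^{-8})$. Because $J\le N$ and $|R|=o(N)$,
$$\frac1N\sum_jE(X_j^2\mid\mathcal F_{j-1})\to\frac v2\ \text{ uniformly},\qquad\frac1{N^2}\sum_jEX_j^4\le\frac C{N^2}\Big(\sum_jEY_j^4+1\Big)\to0,$$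
the latter by $EY_j^4\le CT(B_j)$ and (5). Since $E(X_j^2;|X_j|>\delta\sqrt N)\le\delta^{-2}N^{-1}EX_j^4$, the Lindeberg condition follows. If $v>0$, (F3) gives $N^{-1/2}\sum_jX_j\overset d\to N(0,v/2)$. If $v=0$, $N^{-1}E(\sum_jX_j)^2=N^{-1}\sum_jEX_j^2\to0$. Finally $\sum_{k\le N}w_k\cos(n_kx-\theta_k)=\sum_jX_j+O(N^{-9})+o_{L^2}(\sqrt N)$. $\square$

## 4. Trivial counts and the threshold $\alpha=\frac12$

For $\alpha\ge1$ we are done: $T(B_j)\le\ell^4$ and $J\ell\le N$ give
$$\sum_jT(B_j)\le N\ell^3\le N^{7/4}\qquad(\alpha\ge1).\tag{6}$$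

For $\alpha<1$ the sensible first attempt is a trivial count. Given $k_1,k_2,k_3$, the number $n_{k_4}$ lies in an interval of length $2$, and gaps beyond $k_0$ exceed $1$. So there are at most $k_0+2$ choices of $k_4$, and $T(B_j)\le C\ell^3$. Then
$$N^{-2}\sum_jT(B_j)\le CN^{-1}\ell^2\le CN^{1-2\alpha+2\varepsilon},$$
which tends to $0$ if $\alpha>\frac12$ and $\varepsilon<\alpha-\frac12$. So for $\alpha>\frac12$ Theorem 1 holds with no arithmetic at all.

For $\alpha\le\frac12$ this stops, for a clear reason. The bound needs $\ell=o(\sqrt N)$. But for $k$ of order $N$ we have $(k+g)^\alpha-k^\alpha\le\alpha gk^{\alpha-1}$, so a gap that makes $n_{k+g}/n_k$ large must satisfy $g/N^{1-\alpha}\to\infty$. The blocks must be longer than the gaps, so $\ell$ is much larger than $N^{1-\alpha}\ge\sqrt N$. Now $|Y_j|$ could a priori exceed $\sqrt N$, and we must use that near-coincidences inside a block are rare. Averaging over $c$ is no help, since $c$ is given. This is the role of Proposition 3, which occupies Sections 5–9.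

## 5. Near-coincidences as integer points exponentially close to curves

For Sections 5–9 let $0<\alpha<1$ and $0<\varepsilon<\alpha$. Let $K$ be a large integer (for bounded $K$ the count is bounded and is absorbed in $C$), and put
$$\ell=K^{1-\alpha+\varepsilon}\le K,\qquad\eta=e^{-cK^\alpha/2},\qquad G_l(u)=f(u+l)-f(u).$$

**Step 1 (growth).** *Purpose: convexity of $f$ on an exponential scale.* We have $f'(u)=c\alpha u^{\alpha-1}f(u)$ and
$$f''(u)=c\alpha u^{\alpha-2}\big(c\alpha u^\alpha-(1-\alpha)\big)f(u)\ge\eta^{-1}\qquad(K-1\le u\le5K),$$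
since $e^{c(K-1)^\alpha}$ times a power of $K$ beats $e^{cK^\alpha/2}$. Hence $G_l'(u)=\int_u^{u+l}f''\ge\eta^{-1}$ whenever $l\ge1$ and $K-1\le u\le u+l\le5K$. Also $n_{k+1}-n_k>1$ for $k\ge K$.

**Step 2 (normal form of a near-coincidence).** *Purpose: order the four indices.* Take a counted quadruple. If one of $k_1,k_4$ equaled one of $k_2,k_3$, the other two would have $n$-values within $1$, hence be equal, contradicting $\{k_1,k_4\}\ne\{k_2,k_3\}$. So the two pairs are disjoint. Exchanging $k_1,k_4$, exchanging $k_2,k_3$, and exchanging the pairs are symmetries; up to a factor $8$ we may assume that $k_1$ is maximal. Then $k_1>k_2,k_3$.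

If $k_4>k_3$, then $1<n_{k_4}-n_{k_3}\le n_{k_2}-n_{k_1}+1<0$, impossible. So $k_4<k_3$, and likewise $k_4<k_2$. Put $h=k_1-k_2\ge1$ and $l=k_3-k_4\ge1$. Suppose $h\ge l$. Since $k_1-l\ge k_3+1-l=k_4+1$ and $G_l$ increases,
$$n_{k_1}-n_{k_2}\ge G_l(k_1-l)\ge G_l(k_4+1)\ge G_l(k_4)+\eta^{-1},$$
so $n_{k_1}-n_{k_2}-n_{k_3}+n_{k_4}\ge\eta^{-1}>1$, impossible. Therefore $1\le h<l\le\ell$.

Let $S_{h,l}$ be the set of points $(x,y)=(k_2,k_4)$ arising for given $h,l$. The count is at most $8\sum_{1\le h<l\le\ell}|S_{h,l}|$.

**Step 3 (a curve).** *Purpose: see $S_{h,l}$ as integer points near one analytic curve.* The near-coincidence reads $|G_h(x)-G_l(y)|\le1$. Since $G_l'\ge\eta^{-1}$, moving $y$ by $\pm\eta$ changes $G_l$ by at least $1$. So there is a unique $y^*\in[K-1,4K]$ with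
$$G_l(y^*)=G_h(x),\qquad|y^*-y|\le\eta.\tag{7}$$
(Here $y\pm\eta\in[K-1,4K]$, as $K+1\le k_4<k_2<k_1\le4K$.) In particular $x$ determines the integer $y$.

*Example.* Let $c=1$, $\alpha=\frac12$, $h=1$, $l=2$. Since $G_l(u)\sim\frac{l}{2\sqrt u}e^{\sqrt u}$, (7) says $(\sqrt x-\log\sqrt x)-(\sqrt{y^*}-\log\sqrt{y^*})\to\log2$. Hence $\sqrt x-\sqrt{y^*}\to\log2$ and $x-y^*\sim(2\log2)\sqrt x$. The question is how often such a curve passes exponentially close to integer points.

As $x$ determines $y$, trivially $|S_{h,l}|\le3K$. The total is then at most $24\ell^2K=24K^{3-2\alpha+2\varepsilon}$, below $K^2$ only if $\alpha>\frac12$: the same threshold. It suffices for Proposition 3 to prove, uniformly in $h,l$,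
$$|S_{h,l}|\le CK^{4\varepsilon}.\tag{8}$$

**The plan for (8).** The Bombieri–Pila determinant method is built for this. On a suitable short interval, with the derivatives of $y^*(x)$ under control, a determinant of monomials $x^ay^b$ at $S$-points is an integer smaller than $1$ in modulus, so it vanishes. Hence those $S$-points lie on an algebraic curve $P=0$ of bounded degree $d$, and $|P(x/K,y^*(x)/K)|\le C\eta$ at their abscissae.

If there are many of them, then $P$ is exponentially small along a whole stretch of our curve, of length at least $1$. We must contradict this, uniformly in $h,l$. Qualitatively, the curve should not be algebraic. To pass from "not zero" to "not exponentially small", we use that a positive function of $K$, definable in a polynomially bounded structure, is at least a negative power of $K$.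

There is an obstacle: the equation $G_h(x)=G_l(y)$ contains $e^{cx^\alpha}$, which is not definable there; and in a structure in which the full exponential is definable, positivity gives no polynomial lower bound, as $e^{-K}$ shows. The way out is to divide by $f(x+h)$, so that only $e^{-p},e^{-r},e^{-s}$ occur with $p,r,s\ge0$; to split off integer parts $i_1,i_2,i_3$ of $p,r,s$, so that the exponential is applied only on $[-1,0]$; and to treat the constants $e^{-i_1},e^{-i_2},e^{-i_3}$ as free real parameters $\beta,\gamma,\sigma$. The price is that non-algebraicity must be proved for arbitrary $\beta,\gamma,\sigma$.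

## 6. A definable family with the exponential confined to $[-1,0]$

**Step 1 (the family).** *Purpose: put all the curves in one definable family with compact fibres.* Let $\Omega$ be the set of $\omega=(K,h,l,i_1,i_2,i_3,\beta,\gamma,\sigma)$ with real $K\ge1$, $1\le h\le K$, $h+1\le l\le K$, $i_1,i_2,i_3\in[0,K]$, $\beta,\gamma\in[K^{-2},1]$, $\sigma\in[0,1]$. Put
$$p=c\big((x+h)^\alpha-x^\alpha\big),\quad r=c\big((x+h)^\alpha-(y+l)^\alpha\big),\quad s=c\big((x+h)^\alpha-y^\alpha\big).$$
Let $Z_\omega$ be the set of $(x,y)$ with $K\le x\le4K-h$, $K\le y\le4K-l$, $p\in[i_1,i_1+1]$, $r\in[i_2,i_2+1]$, $s\in[i_3,i_3+1]$ and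
$$\Phi_\omega(x,y):=\beta e^{-(p-i_1)}+\gamma e^{-(r-i_2)}-1-\sigma e^{-(s-i_3)}=0,\tag{9}$$
$$\gamma e^{-(r-i_2)}(y+l)^{\alpha-1}-\sigma e^{-(s-i_3)}y^{\alpha-1}\ge K^{-2}.\tag{10}$$
Exponentials occur only with arguments in $[-1,0]$, so this is a definable family of compact sets. Since $\partial_yr=-c\alpha(y+l)^{\alpha-1}$ and $\partial_ys=-c\alpha y^{\alpha-1}$, the left side of (10) is $(c\alpha)^{-1}\partial_y\Phi_\omega$. So (10) keeps the curve uniformly non-vertical.

**Step 2 (graphs).** *Purpose: obtain analytic functions with bounded slope.* Let $\Omega_1\subset\Omega$ be the definable set of $\omega$ such that for each $x$ there is at most one $y$ with $(x,y)\in Z_\omega$. For $\omega\in\Omega_1$ let $D_\omega$ be the projection of $Z_\omega$ to the $x$-axis and $y_\omega:D_\omega\to\mathbb R$ the function with graph $Z_\omega$. The graph is compact, so $D_\omega$ is compact and $y_\omega$ is continuous. At $x_0\in\mathrm{int}\,D_\omega$ the implicit function theorem describes the zero set of $\Phi_\omega$ near $(x_0,y_\omega(x_0))$ as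 the graph of an analytic function, and the continuous $y_\omega$ coincides with it near $x_0$. So $y_\omega$ is real-analytic on $\mathrm{int}\,D_\omega$. As $x\ge1$ and $\alpha<1$, the $x$-derivatives of $p,r,s$ are at most $c\alpha$ in modulus, so $|\partial_x\Phi_\omega|\le3c\alpha$ on $Z_\omega$. With $\partial_y\Phi_\omega\ge c\alpha K^{-2}$ this gives $|y_\omega'|\le3K^2$.

**Step 3 (uniform finiteness).** *Purpose: bound the complexity once and for all.* Fix $d\ge1$ and $\mu=\frac{(d+1)(d+2)}2$, the number of monomials $x^ay^b$ with $a+b\le d$. The following sets form definable families with parameters $\omega$, the coefficients of $P$, and $\varkappa$. By (F2) there is $A=A(d)$ bounding, for all $\omega\in\Omega_1$, all real $P$ of degree at most $d$ and all $\varkappa>0$, the number of components of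

1. $D_\omega$;
2. $\{x\in\mathrm{int}\,D_\omega:y_\omega^{(q)}(x)=0\}$ for $1\le q\le\mu$;
3. $\{x\in D_\omega:|P(x/K,y_\omega(x)/K)|\le\varkappa\}$.

**Step 4 (the points of $S_{h,l}$ lie near the family).** *Purpose: check that for integer $h,l$ the point $(x,y^*)$ of (7) belongs to some $Z_\omega$.* Let $K$ be a large integer and $(x,y)=(k_2,k_4)\in S_{h,l}$.

*Position.* $x=k_2\ge K$ and $y^*\ge K+1-\eta\ge K$. Also $x+h=k_1\le4K$. As $k_3\le k_1-1\le4K-1$, $y^*+l\le k_3+\eta\le4K$. Moreover $x+h-(y^*+l)\ge k_1-k_3-\eta\ge1-\eta\ge\frac12$.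

*Sizes.* Evaluate $p,r,s$ at $(x,y^*)$. Dividing $f(x+h)-f(x)=f(y^*+l)-f(y^*)$ by $f(x+h)$,
$$e^{-p}+e^{-r}=1+e^{-s},\qquad p,r,s\ge0.\tag{11}$$
By the mean value theorem $r\ge\frac{c\alpha}2(4K)^{\alpha-1}$, so by (11) $e^{-p}\ge1-e^{-r}\ge K^{-1}$. Likewise $p\ge c\alpha(4K)^{\alpha-1}$, so $e^{-r}\ge1-e^{-p}\ge K^{-1}$. Hence $p,r\le\log K$. Finally, since $l\le\ell=K^{1-\alpha+\varepsilon}$,
$$s=r+c\big((y^*+l)^\alpha-(y^*)^\alpha\big)\le\log K+c\alpha lK^{\alpha-1}\le\log K+c\alpha K^\varepsilon\le K .$$

*Choice of $\omega$.* Put $i_1=\lfloor p\rfloor$, $i_2=\lfloor r\rfloor$, $i_3=\lfloor s\rfloor$, $\beta=e^{-i_1}$, $\gamma=e^{-i_2}$, $\sigma=e^{-i_3}$. Then $\beta\ge e^{-p}\ge K^{-1}$ and $\gamma\ge e^{-r}\ge K^{-1}$; also $l\ge h+1$ and $h,l\le K$. So $\omega\in\Omega$. For this $\omega$, (9) says exactly $G_l(y)=G_h(x)$, which determines $y\in[K,4K-l]$ uniquely from $x$. So $\omega\in\Omega_1$.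

*Condition (10).* At $(x,y^*)$ its left side is $\frac{f'(y^*+l)-f'(y^*)}{c\alpha f(x+h)}$, because $e^{-r}=f(y^*+l)/f(x+h)$ and $e^{-s}=f(y^*)/f(x+h)$. As $f''(u)=f'(u)\big(c\alpha u^{\alpha-1}-\frac{1-\alpha}u\big)\ge\frac12c\alpha u^{\alpha-1}f'(u)$ for large $u$, the left side of (10) is at least
$$\tfrac12(4K)^{\alpha-1}\frac{f(y^*+l)-f(y^*)}{f(x+h)}=\tfrac12(4K)^{\alpha-1}(1-e^{-p})\ge c'K^{2\alpha-2}\ge K^{-2},$$
where the equality uses $G_l(y^*)=G_h(x)$. So $(x,y^*)\in Z_\omega$ and $y^*=y_\omega(x)$.

*Number of cases.* For given $(h,l)$ at most $C(\log K)^2K^\varepsilon\le CK^{2\varepsilon}$ triples $(i_1,i_2,i_3)$, hence parameters $\omega$, occur.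

## 7. No algebraic solutions: a loop around $-h$

We need: a function $y$ satisfying (9) is not algebraic. Multiplying (9) by $e^{c(x+h)^\alpha}$ gives (12) below, with other constants.

Two hypotheses are indispensable. If $h=l$, then $y=x$ solves (12) with $\gamma=1$, $\sigma=\beta$. If $\alpha=1$, then $y=x+a$ with $a>0$ solves (12) as soon as $e^{ch}+\sigma e^{ca}=\beta+\gamma e^{c(a+l)}$, which positive $\beta,\gamma$ and some $\sigma\ge0$ can achieve.

The idea is that on the real axis $(x+h)^\alpha$ and $x^\alpha$ have the same leading term, so growth separates nothing. But after continuing once around $x=-h$, the first is multiplied by $e^{2\pi i\alpha}\ne1$ and the second is unchanged. Then the two exponentials on one side dominate in different sectors, and comparing growth along all rays is decisive.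

**Lemma 5.** Let $0<\alpha<1$, $c,h,l>0$, $h\ne l$, $\beta,\gamma>0$, $\sigma\ge0$. There is no real-analytic $y:J\to(0,\infty)$ on an open interval $J\subset(0,\infty)$ such that $P(x,y(x))=0$ on $J$ for some polynomial $P\ne0$ and
$$e^{c(x+h)^\alpha}+\sigma e^{cy^\alpha}=\beta e^{cx^\alpha}+\gamma e^{c(y+l)^\alpha}\qquad(x\in J).\tag{12}$$

*Proof.* Suppose such $y$ exists.

**Step 1 (continuation).** *Purpose: make (12) a relation along paths in $\mathbb C$.* Analytic functions on $J$ form an integral domain, so some irreducible factor $\Pi\in\mathbb C[x,Y]$ of $P$ vanishes at $Y=y(x)$. It involves $Y$, since a nonzero polynomial in $x$ alone does not vanish on $J$. If $\Pi(x,0)\equiv0$, then $\Pi$ is a multiple of $Y$ and $y\equiv0$; if $\Pi(x,-l)\equiv0$, then $y\equiv-l$. Both contradict $y>0$. So there is a finite set $S\subset\mathbb C$ containing $0$, $-h$, the zeros of the leading coefficient and of the discriminant of $\Pi$ (as a polynomial in $Y$), and the zeros of $\Pi(x,0)$ and $\Pi(x,-l)$. Pick $x_0\in J\setminus S$. Along every path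 in $\mathbb C\setminus S$ from $x_0$ the function $y$ continues analytically and avoids $0$ and $-l$. So the logarithms of $x,x+h,y,y+l$ continue, and with them
$$v_1=c(x+h)^\alpha,\quad v_2=cx^\alpha,\quad v_3=c(y+l)^\alpha,\quad v_4=cy^\alpha .$$
The relation
$$e^{v_1}-\beta e^{v_2}=\gamma e^{v_3}-\sigma e^{v_4}\tag{13}$$
persists.

**Step 2 (the path).** *Purpose: separate $v_1$ from $v_2$.* Go from $x_0$ to near $-h$, once around $-h$ on a small positive circle enclosing no other point of $S$, back the same way to $x_0$, then inside $\{\mathrm{Re}\,x>0\}\setminus S$ to a large real point. Continue further on the universal cover of $\{|x|>R_0\}$, $R_0$ large, with $x=Re^{i\varphi}$, $\varphi\in\mathbb R$, $x^u:=R^ue^{iu\varphi}$. The loop adds $2\pi i$ to $\log(x+h)$ and does not change $\log x$, so on the cover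
$$v_1=ce^{2\pi i\alpha}x^\alpha(1+h/x)^\alpha,\qquad v_2=cx^\alpha,\qquad e^{2\pi i\alpha}\ne1 .$$

**Step 3 (growth of the left side).** Put $t=\alpha\varphi$. For fixed $\varphi$, $v_1=ce^{i(t+2\pi\alpha)}R^\alpha+O(R^{\alpha-1})$ and the error tends to $0$. Let $H(t)=\max(\cos t,\cos(t+2\pi\alpha))$. Outside the discrete set of $t$ where the two cosines agree, one exponential dominates, so
$$\log|e^{v_1}-\beta e^{v_2}|=cR^\alpha H(t)+O(1)\qquad(R\to\infty).\tag{14}$$
Below, "generic" means outside a suitable discrete set. Write $y=\kappa x^\rho(1+\psi(x))$ for the Puiseux expansion of the continued branch on the cover.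

**Step 4 (the case $\rho\le0$).** Along a ray $y$ is bounded, hence so are $|v_4|=c|y|^\alpha$ and $|v_3|=c|y+l|^\alpha$, and the right side of (13) is bounded. For generic $t$ near $0$, $H(t)>0$, and by (14) the left side is unbounded. Contradiction.

**Step 5 (the form of $v_3,v_4$ for $\rho>0$).** Now $y+l=\kappa x^\rho(1+\tilde\psi)$ with $\tilde\psi=\psi+l\kappa^{-1}x^{-\rho}$ of the same type as $\psi$, since $\rho\in\frac1m\mathbb Z$. So
$$v_4=K_4x^{\rho\alpha}(1+\psi)^\alpha,\quad v_3=K_3x^{\rho\alpha}(1+\tilde\psi)^\alpha,\quad|K_3|=|K_4|=cM,\ M=|\kappa|^\alpha .$$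
$K_3$ and $K_4$ may differ, as they may come from different determinations of $\log\kappa$. Put $\chi_i=\arg K_i$.

**Step 6 (the case $\sigma=0$ or $K_3=K_4$).** *Purpose: one sector on the right cannot match two on the left.* Along a ray,
$$\limsup_{R\to\infty}R^{-\rho\alpha}\log|\text{right side of (13)}|\le cM\cos(\rho\alpha\varphi+\chi_3).$$
If $\rho<1$, this contradicts (14) at a generic $\varphi$ with $H>0$, where the left side of (13) has logarithm of order $R^\alpha$. If $\rho>1$, it contradicts (14) at a generic $\varphi$ with $\cos(\rho\alpha\varphi+\chi_3)<0$. If $\rho=1$, we get $H(t)\le M\cos(t+\chi_3)$ for generic $t$, by continuity for all $t$. But $\int_0^{2\pi}H=\frac12\int_0^{2\pi}|\cos t-\cos(t+2\pi\alpha)|\,dt>0$, while the right side has integral $0$. Contradiction.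

**Step 7 (the case $\sigma>0$, $K_3\ne K_4$: matching sectors).** Then $\chi_3\not\equiv\chi_4\pmod{2\pi}$, so for generic $\varphi$ one exponential dominates and
$$\log|\text{right side of (13)}|=cMR^{\rho\alpha}\Big(\max_{i=3,4}\cos(\rho\alpha\varphi+\chi_i)+o(1)\Big).$$
Comparing with (14) at a generic $\varphi$ where both maxima are nonzero gives $\rho=1$. Then by continuity
$$H(t)=M\max\big(\cos(t+\chi_3),\cos(t+\chi_4)\big)\quad\text{for all }t.$$
On a subinterval of an arc where $\cos(t+2\pi\alpha)>\cos t$ the right side is a single cosine, so $\cos(t+2\pi\alpha)=M\cos(t+\chi_\iota)$ there for some $\iota\in\{3,4\}$. Hence $M=1$ and $\chi_\iota\equiv2\pi\alpha$. In the same way an arc where $\cos(t+2\pi\alpha)<\cos t$ gives $\chi_{\iota'}\equiv0$ for some $\iota'$. As $2\pi\alpha\not\equiv0$, $\{\iota,\iota'\}=\{3,4\}$, and $K_\iota=ce^{2\pi i\alpha}$, $K_{\iota'}=c$.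

**Step 8 (equal growth forces equal exponents up to constants).** Fix $\varphi$ with $\cos(t+2\pi\alpha)>\cos t$. Along this ray $\mathrm{Re}(v_1-v_2)\ge\epsilon_0R^\alpha$ and $\mathrm{Re}(v_\iota-v_{\iota'})\ge\epsilon_0R^\alpha$ for some $\epsilon_0>0$ and large $R$. Keeping the dominant term on each side of (13), $e^{v_1-v_\iota}=\lambda_\iota(1+O(e^{-\epsilon_0R^\alpha}))$ with $\lambda_\iota\in\{\gamma,-\sigma\}$, $\lambda_\iota\ne0$. By continuity along the ray, $v_1-v_\iota=C_\flat+O(e^{-\epsilon_0R^\alpha})$ for a constant $C_\flat$. But $v_1-v_\iota-C_\flat=x^\alpha\Theta(x^{-1/m})-C_\flat$ with $\Theta$ analytic at $0$. If this is not identically zero, it is asymptotic to a nonzero constant times a real power of $x$, hence not exponentially small. So $v_1-v_\iota\equiv C_\flat$. Likewise, on a ray where $\cos t>\cos(t+2\pi\alpha)$, $v_2-v_{\iota'}\equiv C_\sharp$. Continue back along the path: these identities hold near $x_0$ for the original real functions, so $C_\flat,C_\sharp\in\mathbb R$.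

**Step 9 (the two possibilities).** *If $\iota=4$, $\iota'=3$:* (12) becomes $e^{v_1}(1+\sigma e^{-C_\flat})=e^{v_2}(\beta+\gamma e^{-C_\sharp})$, so $(x+h)^\alpha-x^\alpha$ is constant near $x_0$. This is false, as its derivative $\alpha((x+h)^{\alpha-1}-x^{\alpha-1})$ is nonzero.

*If $\iota=3$, $\iota'=4$:* with $C_1=C_\flat/c$ and $C_2=C_\sharp/c$, near $x_0$ we have $y=(x^\alpha-C_2)^{1/\alpha}$ and $y+l=((x+h)^\alpha-C_1)^{1/\alpha}$. So
$$(x^\alpha-C_2)^{1/\alpha}+l=\big((x+h)^\alpha-C_1\big)^{1/\alpha}.$$
The bases are positive at $x_0$ and increasing, so both sides are analytic on $[x_0,\infty)$ and the identity holds for all $x\ge x_0$. As $x\to\infty$, the left side is $x-\frac{C_2}\alpha x^{1-\alpha}+O(x^{1-2\alpha})+O(1)$ and the right side is $x-\frac{C_1}\alpha x^{1-\alpha}+O(x^{1-2\alpha})+O(1)$. Since $1-\alpha>\max(0,1-2\alpha)$, $C_1=C_2=:C_0$. With $T(z)=(z^\alpha-C_0)^{1/\alpha}$ the identity is $T(x+h)-T(x)=l$. But $T'(z)=(1-C_0z^{-\alpha})^{1/\alpha-1}\to1$, so $T(x+h)-T(x)\to h$. Hence $l=h$, a contradiction. $\square$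

## 8. A polynomial lower bound along the curves

**Lemma 6.** Let $0<\alpha<1$, $d\ge1$. There are $C_*,K_0$ (depending on $d,\alpha,c$) such that for all $K\ge K_0$, all $\omega\in\Omega_1$ with first coordinate $K$, all intervals $[x',x'']\subset D_\omega$ with $x''-x'\ge1$, and all $P$ of degree at most $d$ with coefficient vector of Euclidean norm $1$,
$$\max_{x\in[x',x'']}|P(x/K,y_\omega(x)/K)|\ge K^{-C_*}.$$

*Proof.* Let $m(K)$ be the infimum of these maxima over all $\omega,[x',x''],P$. It is a definable function on the definable set of those $K$ for which some $\omega$ and $[x',x'']$ exist. If that set is bounded, there is nothing to prove; otherwise, by o-minimality, it contains a half-line. Clearly $m(K)<\infty$.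

**Step 1 ($m(K)>0$).** *Purpose: turn non-algebraicity into positivity by compactness.* Fix $K$ and suppose that there are $\omega_n,[x_n',x_n''],P_n$ with maxima tending to $0$. For fixed $K$ the constraints defining $\Omega$ are compact. Pass to a subsequence: $\omega_n\to\omega\in\Omega$ (possibly $\omega\notin\Omega_1$), $x_n'\to x'$, $x_n''\to x''$ with $x''-x'\ge1$, and $P_n\to P\ne0$. The functions $y_{\omega_n}$ are Lipschitz with constant $3K^2$ and bounded by $4K$ on $[x_n',x_n'']$. By Arzelà–Ascoli a further subsequence converges uniformly on $[x'+\frac1{10},x''-\frac1{10}]$ to a continuous $y$. The conditions defining $Z_\omega$ are closed jointly in $(\omega,x,y)$, so $(x,y(x))\in Z_\omega$. By (10), $\partial_y\Phi_\omega\ne0$ there, so $y$ is analytic on the open interval by the implicit function theorem, and $P(x/K,y(x)/K)=0$. Multiply $\Phi_\omega=0$ by $e^{c(x+h)^\alpha}$: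
$$\beta e^{i_1}e^{cx^\alpha}+\gamma e^{i_2}e^{c(y+l)^\alpha}=e^{c(x+h)^\alpha}+\sigma e^{i_3}e^{cy^\alpha}.$$
This is (12) with constants $\beta e^{i_1}>0$, $\gamma e^{i_2}>0$, $\sigma e^{i_3}\ge0$, and $l\ge h+1$, $y\ge K>0$. It contradicts Lemma 5.

**Step 2 (polynomial boundedness).** So $1/m$ is a definable real function on a half-line, and by (F1) it is at most a power of $K$ for large $K$. $\square$

## 9. The determinant method and the proof of Proposition 3

Let $K$ be a large integer. Fix integers $1\le h<l\le\ell$ and one of the at most $CK^{2\varepsilon}$ triples from Section 6, Step 4, hence one $\omega\in\Omega_1$. Write $y(\cdot)=y_\omega(\cdot)$, and call the points $(x,y_x)\in S_{h,l}$ with this triple $S$-points. They have distinct integer abscissae, $x\in D_\omega$, and $|y_x-y(x)|\le\eta$. Choose $d$ with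
$$\tau:=\frac3{d+3}\le\varepsilon,\qquad\mu=\frac{(d+1)(d+2)}2 .$$

**Step 1 (derivative bounds from monotonicity).** *Purpose: control $y^{(q)}$ without differentiating the equation.* By items 1 and 2 of Section 6, Step 3, up to $O(1)$ points $D_\omega$ is a union of $O(1)$ open intervals $(u,v)$ on each of which every $y^{(q)}$, $1\le q\le\mu$, is identically zero or nowhere zero. So for $1\le q\le\mu-1$, $y^{(q)}$ is monotone and of constant sign on $(u,v)$. Claim: if $x\in(u,v)$ has distance at least $\delta$ from $u$ and $v$, then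
$$|y^{(q)}(x)|\le C_qK\delta^{-q},\qquad0\le q\le\mu-1.\tag{15}$$
For $q=0$ this holds since $|y|\le4K$. Inductively, $|y^{(q)}|$ is monotone; integrate it over $[x,x+\delta/2]$ or $[x-\delta/2,x]$, whichever is the direction in which it does not decrease. The points of that interval have distance at least $\delta/2$ from $u,v$, so
$$\tfrac\delta2|y^{(q)}(x)|\le2C_{q-1}K(\delta/2)^{-(q-1)} .$$

**Step 2 (short intervals).** *Purpose: intervals short compared with their distance to the bad points.* Only $O(1)$ integers in $(u,v)$ are at distance less than $1$ from the endpoints. The rest lie, for $O(\log K)$ dyadic values $\delta\in[1,4K]$, in the sets $\{\delta\le\mathrm{dist}(x,\{u,v\})<2\delta\}$. Each of these is a union of at most two intervals of length at most $\delta$ (split at the midpoint of $(u,v)$). Cut them into $O(K^\tau)$ intervals $J'$ of length at most $\delta K^{-\tau}$.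

**Step 3 (the determinant vanishes).** *Purpose: an integer smaller than $1$.* Let $x_1<\dots<x_\mu$ be abscissae of $S$-points in one $J'$. The integer $\Delta=\det(x_\nu^ay_{x_\nu}^b)_{\nu;\,a+b\le d}$ differs from $\Delta^*=\det(x_\nu^ay(x_\nu)^b)$ by at most $CK^C\eta<\frac14$. Let $g_{ab}(x)=x^ay(x)^b$. By (15), Leibniz' rule and $K^{-1}\le4\delta^{-1}$,
$$|g_{ab}^{(n)}|\le CK^{a+b}\delta^{-n}\quad\text{on }J',\ 0\le n\le\mu-1 .$$
In (3), row $\nu$ of the divided-difference matrix has entries bounded by $CK^{a+b}\delta^{-(\nu-1)}$, and the Vandermonde product has $\mu(\mu-1)/2$ factors, each at most $\delta K^{-\tau}$. With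
$$\sum_{a+b\le d}(a+b)=\sum_{e=0}^de(e+1)=\frac{d(d+1)(d+2)}3=\frac{2d\mu}3,\qquad\mu-1=\frac{d(d+3)}2,$$
$$\tau\frac{\mu(\mu-1)}2=\frac3{d+3}\cdot\frac{\mu d(d+3)}4=\frac{3d\mu}4,$$
we obtain
$$|\Delta^*|\le C(\delta K^{-\tau})^{\mu(\mu-1)/2}\,\delta^{-\mu(\mu-1)/2}\,K^{2d\mu/3}=CK^{\mu(\frac{2d}3-\frac{3d}4)}=CK^{-\mu d/12}<\tfrac14 .$$
All powers of $\delta$ cancel. So $|\Delta|<\frac12$ and $\Delta=0$.

**Step 4 (at most $A$ points per interval).** *Purpose: combine the algebraic curve with Lemma 6.* All $\mu\times\mu$ minors of the matrix $(x^ay_x^b)$ over the $S$-points in $J'$ vanish (trivially if there are fewer than $\mu$ points), so its rank is less than $\mu$. A kernel vector, with coefficients rescaled by $K^{a+b}$ and normalized, gives $P\ne0$ of degree at most $d$ with unit coefficient vector and $P(x/K,y_x/K)=0$ at all $S$-points over $J'$. Hence $|P(x/K,y(x)/K)|\le C_d\eta$ at their abscissae. Suppose there were more than $A$ of them. By item 3 of Section 6, Step 3, two of them would lie in one component of $\{x\in D_\omega:|P(x/K,y(x)/K)|\le C_d\eta\}$.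 As abscissae are distinct integers, this gives an interval of length at least $1$ in $D_\omega$ on which $|P(x/K,y(x)/K)|\le C_de^{-cK^\alpha/2}$. That contradicts Lemma 6 for large $K$. So each $J'$ carries at most $A$ abscissae.

**Step 5 (conclusion).** Summing over the $O(1)$ intervals $(u,v)$, the $O(\log K)$ values of $\delta$, the $O(K^\tau)$ intervals $J'$, the $O(1)$ exceptional points, and the at most $CK^{2\varepsilon}$ triples,
$$|S_{h,l}|\le CK^{2\varepsilon}(1+K^\tau\log K)\le CK^{4\varepsilon},$$
which is (8). The number of quadruples is at most $8\ell^2\cdot CK^{4\varepsilon}=CK^{2-2\alpha+6\varepsilon}$. This proves Proposition 3. $\square$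

## 10. Proof of Theorem 1 for all $\alpha>0$

We verify (5), in the stronger form that for some $\kappa_0>0$
$$\sum_jT(B_j)\le CN^{2-\kappa_0}.\tag{16}$$
For $\alpha\ge1$ this is (6). Let $\alpha<1$ and take $\varepsilon=\alpha/20$ in the block construction of Section 3, so $\ell=\lfloor N^{1-\alpha+\varepsilon}\rfloor$ again.

**Step 1 (trivial quadruples).** Those with $\{k_1,k_4\}=\{k_2,k_3\}$ contribute at most $2J\ell^2\le2N\ell\le2N^{2-\alpha+\varepsilon}$.

**Step 2 (near-coincidences).** *Purpose: sort them dyadically and apply Proposition 3.* Given any other quadruple counted in some $T(B_j)$, let $K=2^eM_0$ ($e\ge0$) be the largest such number strictly below its minimum; it exists because all block indices exceed $M_0$. The minimum is at most $2K$, and the spread is at most $\ell\le M_0\le K$, so the quadruple lies in $(K,4K]^4$. Since $K\ge N/(\log N)^3$, $\ell\le K^{1-\alpha+2\varepsilon}$ for large $N$. Proposition 3 with $2\varepsilon<\alpha$ in place of $\varepsilon$ bounds the number of these quadruples, over the $O(\log N)$ values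 of $K\le N$, by $C(\log N)N^{2-2\alpha+12\varepsilon}$. Here $12\varepsilon=\frac35\alpha<2\alpha$. This proves (16).

Lemma 4 now gives Theorem 1. In particular, $\sin(e^{k^\alpha}x)$ satisfies the CLT on $(0,2\pi)$ for every $\alpha>0$. $\blacksquare$

## 11. Proof of Theorem 2: increments and tightness

**Step 1 (uniform measures suffice).** Suppose that the statement holds for uniform measure on every bounded interval. For bounded continuous $\Psi$ on $D[0,1]$, $\int\Psi(W_N)\,u\,dx\to E\Psi(W)\int u\,dx$ then holds for step functions $u$. If $u\in L^1(\mathbb R)$ and $u_1$ is a step function with $\|u-u_1\|_1<\delta$, replacing $u$ by $u_1$ changes both sides by at most $\delta\sup|\Psi|$. So it holds for all $u\in L^1$, in particular for densities. Fix $I$.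

**Step 2 (finite-dimensional laws).** *Purpose: this is what the weights and phases in Theorem 1 are for.* Let $0=t_0<\dots<t_m\le1$ and $z_r\in\mathbb C$ with $|z_r|\le1$ (no restriction, by scaling). Then $\sum_r\mathrm{Re}\,\bar z_r(W_N(t_r)-W_N(t_{r-1}))$ equals $N^{-1/2}\sum_kw_k\cos(n_kx-\theta_k)$ with $w_k=|z_r|$, $\theta_k=\arg z_r$ for $k/N\in(t_{r-1},t_r]$, and $w_k=0$ for $k/N>t_m$. Here $N^{-1}\sum_kw_k^2\to\sum_r|z_r|^2(t_r-t_{r-1})$, so by Theorem 1 the limit is $N\big(0,\frac12\sum_r|z_r|^2(t_r-t_{r-1})\big)$. This is the law of the same expression in the claimed complex Brownian motion. Conclude with the Cramér–Wold device.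

**Step 3 (what tightness requires).** It suffices to treat $S_m=\sum_{k\le m}\cos(n_kx-\theta)$ with $\theta\in\{0,\pi/2\}$ (real and imaginary part) and to show
$$\lim_{\delta\to0}\limsup_NP\Big(\max_{0\le m,m'\le N,\ |m-m'|\le\delta N}|S_m-S_{m'}|>\lambda\sqrt N\Big)=0\quad\text{for all }\lambda>0 .$$
Use the notation of Section 3 with $w_k=1$, $\theta_k=\theta$, and $\varepsilon=\alpha/20$ if $\alpha<1$. Then $S_m$ is the sum of four parts: $\sum X_j$ over the blocks completed by time $m$; the partial sum over $R$; the partial sum in the current block, if there is one; and $O(N^{-9})$ from $\sum|X_j-Y_j|$. We treat the first three.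

**Step 4 (the $R$-part).** *Purpose: a maximal inequality by dyadic chaining.* A partial sum of a sequence of length at most $2^V$ is a sum of at most one dyadic piece per level. By Cauchy–Schwarz over the $V+1=O(\log N)$ levels, the square of the maximal partial sum is at most $(V+1)$ times the sum over all levels and pieces of the squared piece sums. By (4) each level contributes at most $C|R|$ in expectation. So $E\max_m|\cdot|^2\le C(\log N)^2|R|\le CN/\log N=o(N)$.

**Step 5 (the current block).** The same chaining with Hölder, $(\sum_va_v)^4\le(V+1)^3\sum_va_v^4$, and (4) shows that for each $j$ the expected fourth power of the maximal partial sum in $B_j$ is at most $C(\log N)^4T(B_j)$, since the counts $T$ of the disjoint pieces at one level add up to at most $T(B_j)$. Summing over $j$ and using (16), $E\max_j(\cdot)^4\le C(\log N)^4N^{2-\kappa_0}=o(N^2)$.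

**Step 6 (the martingale part).** Split $\{1,\dots,J\}$ into consecutive groups of $L=\lceil\delta N/\ell\rceil$ blocks (the last possibly shorter); there are $O(1/\delta)$ groups. If $|m-m'|\le\delta N$, at most $L+1$ blocks are completed between the two times, and they lie in at most three consecutive groups. So if the increment exceeds $\lambda\sqrt N$ in modulus, then in some group a partial sum started at the beginning of the group exceeds $\lambda\sqrt N/6$. By Doob's inequality and the Burkholder–Rosenthal inequality (Hall–Heyde, Thm 2.12), the maximal partial sum in a group has fourth moment at most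
$$C\Big(E\Big(\sum E(X_j^2\mid\mathcal F_{j-1})\Big)^2+\sum EX_j^4\Big)\le C\big(\delta^2N^2+N^{2-\kappa_0}\big)$$
for large $N$. Indeed the conditional variances in a group add up to at most $L(\frac\ell2+1)\le C\delta N$, and $\sum_jEX_j^4\le C(\sum_jT(B_j)+1)$, which is controlled by (16). By Markov's inequality over the $O(1/\delta)$ groups, the probability in question is at most $C\lambda^{-4}(\delta+\delta^{-1}N^{-\kappa_0})$, which tends to $0$ as $N\to\infty$ and then $\delta\to0$.

So $W_N$ is tight in $D[0,1]$ with continuous limit points. With Step 2 this proves Theorem 2. $\blacksquare$
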